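# Maximal intersecting subfamilies of union closed families

## Two theorems on union closed families

For an integer $n\ge 1$ put $[n]=\{1,\dots,n\}$ and let $\mathcal P(n)$ be the power set of $[n]$. We write $\#X$ for the number of elements of a set $X$. A family $\mathcal F\subseteq\mathcal P(n)$ is nontrivial if the union of its members is $[n]$. It is union closed if $A\cup B\in\mathcal F$ whenever $A,B\in\mathcal F$. A family $\mathcal E$ is intersecting if $A\cap B\ne\emptyset$ for all $A,B\in\mathcal E$, the case $A=B$ included. A *maximal intersecting subfamily* of $\mathcal F$ is an intersecting $\mathcal E\subseteq\mathcal F$ that is not properly contained in another intersecting subfamily of $\mathcal F$.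

**Theorem 1.** Let $n\ge1$ and let $\mathcal F\subseteq\mathcal P(n)$ be nontrivial and union closed. Every maximal intersecting subfamily $\mathcal E\subseteq\mathcal F$ satisfies $\#\mathcal E\ge\frac12\#\mathcal F$, and even
$$\#\mathcal E\ \ge\ \tfrac12\,\#(\mathcal F\cup\{\emptyset\}).$$
Hence every intersecting subfamily of $\mathcal F$ is contained in one with at least $\frac12\#\mathcal F$ members.

**Theorem 2.** Let $n\ge1$, let $\mathcal F\subseteq\mathcal P(n)$ be nontrivial and union closed, and let $\iota(\mathcal F)$ be the largest size of an intersecting subfamily of $\mathcal F$. The following are equivalent: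

1. $\iota(\mathcal F)=\frac12\#\mathcal F$;
2. every maximal intersecting subfamily of $\mathcal F$ has exactly $\frac12\#\mathcal F$ members;
3. $\mathcal F$ is closed under complementation in $[n]$ (that is, $\mathcal F$ is a Boolean algebra of subsets of $[n]$).

So the constant $\frac12$ is best possible, and if $\mathcal F$ is not closed under complements, then $\iota(\mathcal F)\ge\frac12(\#\mathcal F+1)$. This last bound is also attained, for example by $\mathcal P(n)\setminus\{\emptyset\}$.

The question behind these statements comes from Nicolas Nagel, "Notes on the Union Closed Sets Conjecture", arXiv:2208.03803 (2022): does every nontrivial, union closed $\mathcal F\subseteq\mathcal P(n)$ have an intersecting subfamily $\mathcal E$ with $\#\mathcal E\ge\frac12\#\mathcal F$? Theorem 1 says yes. To see this, extend the intersecting family $\{[n]\}$ to a maximal one. (We have $[n]\in\mathcal F$: as $n\ge1$, the family $\mathcal F$ is nonempty, and the union of all its members, which is $[n]$, is again a member.)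

## What the hypotheses mean, and the cases n = 1 and n = 2

An intersecting family never contains $\emptyset$, because $\emptyset\cap\emptyset=\emptyset$. The simplest intersecting subfamilies are the *stars*: for $x\in[n]$, the star at $x$ consists of all members of $\mathcal F$ that contain $x$.

*Maximal* refers to inclusion and is weaker than *largest*. Here is an example that we will use several times:
$$\mathcal F_0=\bigl\{\emptyset,\{1\},\{1,2\},\{3\},\{1,3\},\{1,2,3\}\bigr\}\subseteq\mathcal P(3).$$
It is union closed: the only unions of two members that are not immediate are $\{1\}\cup\{3\}=\{1,3\}$ and $\{1,2\}\cup\{3\}=\{1,2\}\cup\{1,3\}=\{1,2,3\}$. The star at $3$, namely $\{\{3\},\{1,3\},\{1,2,3\}\}$, has $3$ members. It is maximal, since the nonempty members left over, $\{1\}$ and $\{1,2\}$, are both disjoint from $\{3\}$. The star at $1$ has $4$ members. So maximal intersecting subfamilies can have different sizes, and Theorem 1 claims that even the smallest of them has at least half of the members. Also $\iota(\mathcal F_0)=4$: an intersecting subfamily omits $\emptyset$ and omits one of the disjoint sets $\{1\}$, $\{3\}$.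

Maximality matters. In $\{\emptyset,\{1\},[n]\}$ with $n\ge2$, the star at $2$ is $\{[n]\}$, which has one member out of three. It is not maximal, as $\{1\}$ can be added.

Let us check the question by hand for small $n$. For $n=1$ the families are $\{\{1\}\}$ and $\{\emptyset,\{1\}\}$, and $\mathcal E=\{\{1\}\}$ works. For $n=2$ every family contains $\{1,2\}$. If there is no singleton, then $\mathcal F\subseteq\{\emptyset,\{1,2\}\}$ and $\mathcal E=\{\{1,2\}\}$ works. If exactly one singleton occurs, say $\{1\}$, then $\#\mathcal F\le3$ and $\mathcal E=\{\{1\},\{1,2\}\}$ works. If both occur, then $\#\mathcal F\le 4$ and the same $\mathcal E$ works. Equality in $\#\mathcal E\ge\frac12\#\mathcal F$ occurs here for $\{\emptyset,\{1\}\}$, $\{\emptyset,\{1,2\}\}$ and $\mathcal P(2)$, each of which is closed under complements, as Theorem 2 predicts.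

Union-closedness cannot be dropped. In $\{\{1\},\dots,\{n\},[n]\}$ with $n\ge4$, an intersecting subfamily contains at most one singleton, so the largest one has $2<\frac{n+1}2$ members.

## Where averaging over stars, and then pairing, break down

**Averaging.** One first looks for a large star. Counting pairs $(x,A)$ with $x\in A\in\mathcal F$ shows that the average size of a star is $\frac1n\sum_{A\in\mathcal F}\#A$. This is at least $\frac12\#\mathcal F$ exactly when the average member has at least $n/2$ elements, and union-closedness does not ensure that: in $\{\emptyset,\{1\},\{1,2,3\}\}$ the average size is $\frac43<\frac32$. So averaging alone does not find a large star. We therefore give up stars and work with an arbitrary maximal intersecting subfamily.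

**Pairing.** Let $\mathcal E$ be a maximal intersecting subfamily and let $B\in\mathcal F\setminus\mathcal E$ be nonempty. As $B$ cannot be added to $\mathcal E$, some $X_B\in\mathcal E$ is disjoint from $B$. The union $X_B\cup B$ is in $\mathcal F$, and it contains $X_B$, so it meets every member of $\mathcal E$; by maximality it is in $\mathcal E$. This gives a map $B\mapsto X_B\cup B$ from the sets outside $\mathcal E$ to $\mathcal E$. If we could choose the $X_B$ so as to make it injective, we would be done up to the treatment of $\emptyset$.

It cannot always be made injective. Let $\mathcal F_1$ consist of all subsets of $[4]$ with at least two elements, $6+4+1=11$ sets. It is union closed and nontrivial. Writing $12$ for $\{1,2\}$ and so on, take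
$$\mathcal E_1=\{12,\,13,\,23,\,123,\,124,\,134,\,234,\,1234\}.$$
It is intersecting, because $12,13,23$ meet pairwise and a set with at least three elements of $[4]$ meets every set with at least two. It is maximal, because the remaining members $34,24,14$ are disjoint from $12,13,23$ respectively. In fact $34$ is disjoint from no member of $\mathcal E_1$ other than $12$, and similarly for $24$ and $14$. So the sets $X_B$ are forced, and
$$12\cup34=13\cup24=23\cup14=1234.$$
All three sets outside $\mathcal E_1$ go to the same place.

But we have used only a few of the available unions. Every set $X_B\cup B'$ with $B'$ *another* set outside $\mathcal E$ is in $\mathcal E$ by the same argument, since it too lies in $\mathcal F$ and contains $X_B$. In the example, $12\cup24=124$, $13\cup34=134$ and $23\cup34=234$ now appear. So the plan is to count all the sets $X_B\cup B'$, without naming an injection, and to show that there are at least as many of them as there are sets $B$.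

**From unions to differences.** Put $A_B=[n]\setminus X_B$. Then $B\subseteq A_B$, and
$$[n]\setminus(X_B\cup B')=A_B\setminus B'. \tag{1}$$
So we need a lower bound for the number of differences $A_B\setminus B'$, knowing only that the sets $B$ are distinct and that $B\subseteq A_B$. If all $A_B$ were equal to $B$, this would be the Marica–Schönheim inequality: $m$ distinct finite sets $B_1,\dots,B_m$ have at least $m$ distinct differences $B_i\setminus B_j$. Here $A_B$ may be larger than $B$, because the complement of $B$ need not belong to $\mathcal F$. We need a generalization.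

## Counting differences between sets and their supersets

**Lemma 3.** Let $S$ be a finite set, let $B_1,\dots,B_m$ be distinct subsets of $S$, and let $A_1,\dots,A_m\subseteq S$ (not necessarily distinct) satisfy $B_i\subseteq A_i$ for all $i$. Then
$$\#\{A_i\setminus B_j:1\le i,j\le m\}\ \ge\ m.$$

The containment is needed: with all $A_i=\emptyset$ there is only one difference, however large $m\ge1$ is.

We use induction on $\#S$ and delete one element $e$. The difficulty is that two distinct sets $B_i$ may become equal after the deletion, so the induction hypothesis gives fewer than $m$ differences. The loss must be made up by differences that occur in two versions, once with $e$ and once without.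

*Proof.* If $S=\emptyset$, then $m\le1$; for $m=0$ there is nothing to show, and for $m=1$ there is the one difference $\emptyset\setminus\emptyset=\emptyset$. Now let $\#S\ge1$, and assume the lemma for sets with $\#S-1$ elements. Fix $e\in S$ and write $T'=T\setminus\{e\}$ for $T\subseteq S$.

**Step 1: splitting the differences by whether they contain $e$.** Let $\Delta$ be the set of all $A_i\setminus B_j$, and put
$$\Delta_0=\{T\subseteq S':T\in\Delta\},\qquad \Delta_1=\{T\subseteq S':T\cup\{e\}\in\Delta\}.$$
The members of $\Delta$ without $e$ correspond to $\Delta_0$, and those with $e$ correspond to $\Delta_1$. Hence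
$$\#\Delta=\#\Delta_0+\#\Delta_1=\#(\Delta_0\cup\Delta_1)+\#(\Delta_0\cap\Delta_1). \tag{2}$$
The union counts what survives the deletion; the intersection counts the differences that occur in both versions.

**Step 2: bounding the union.** We claim
$$\Delta_0\cup\Delta_1=\{A_i'\setminus B_j':1\le i,j\le m\}.$$
A set $T\subseteq S'$ lies in $\Delta_0\cup\Delta_1$ exactly when $T=D'$ for some $D\in\Delta$ (with $D=T$ or $D=T\cup\{e\}$), and $(A_i\setminus B_j)'=A_i'\setminus B_j'$. This proves the claim.

Let $m'$ be the number of distinct sets among $B_1',\dots,B_m'$. For each of these $m'$ sets choose one index $i$ that realizes it. For the chosen indices the sets $B_i'$ are distinct subsets of $S'$, and $B_i'\subseteq A_i'$. The induction hypothesis for $S'$ gives at least $m'$ differences from the chosen indices alone, so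
$$\#(\Delta_0\cup\Delta_1)\ge m'. \tag{3}$$

**Step 3: finding the merged pairs.** We now describe where the missing $m-m'$ went. Let $I_0=\{i:e\notin B_i\}$ and $I_1=\{i:e\in B_i\}$. For $i\in I_0$ we have $B_i=B_i'$, and for $i\in I_1$ we have $B_i=B_i'\cup\{e\}$. So within $I_0$ the sets $B_i'$ are distinct, and also within $I_1$. Thus each of the $m'$ sets arises from at most one index in $I_0$ and at most one in $I_1$. Let $K$ be the collection of those sets that arise from both. The $m$ indices are counted by giving each of the $m'$ sets one index and each set in $K$ one more, so $m=m'+\#K$, that is,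
$$\#K=m-m'.$$
For $T\in K$ let $p(T)\in I_0$ and $q(T)\in I_1$ be the two indices. Then $B_{p(T)}=T$ and $B_{q(T)}=T\cup\{e\}$.

**Step 4: bounding the intersection.** We produce differences that occur with $e$ and without $e$. Let $T,U\in K$. We use $A_{q(T)}$, and here the containment enters: $e\in B_{q(T)}\subseteq A_{q(T)}$. (We do not know whether $e\in A_{p(T)}$.) We subtract each of the two sets that merge to $U$.

* Since $e\notin B_{p(U)}$, we get $A_{q(T)}\setminus B_{p(U)}=(A_{q(T)}'\setminus U)\cup\{e\}$, so $A_{q(T)}'\setminus U\in\Delta_1$.
* Since $e\in B_{q(U)}$, we get $A_{q(T)}\setminus B_{q(U)}=A_{q(T)}'\setminus U$, so $A_{q(T)}'\setminus U\in\Delta_0$.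

Therefore
$$\Delta_0\cap\Delta_1\supseteq\{A_{q(T)}'\setminus U:T,U\in K\}.$$
The right side has the form of the lemma on $S'$: the sets $T\in K$ are distinct subsets of $S'$, and $T=B_{q(T)}'\subseteq A_{q(T)}'$. By the induction hypothesis,
$$\#(\Delta_0\cap\Delta_1)\ge\#K=m-m'. \tag{4}$$

**Step 5: adding up.** From (2), (3) and (4), $\#\Delta\ge m'+(m-m')=m$. $\blacksquare$

Here is one pass through the induction with numbers. Let $S=\{1,2\}$, $e=1$, and
$$B_1=\emptyset\subseteq A_1=\emptyset,\qquad B_2=\{1\}\subseteq A_2=\{1,2\},\qquad B_3=\{2\}\subseteq A_3=\{2\}.$$
Deleting $1$ turns the $B_i$ into $\emptyset,\emptyset,\{2\}$, so $m=3$, $m'=2$, $K=\{\emptyset\}$, $p(\emptyset)=1$ and $q(\emptyset)=2$. Step 4 yields $A_2'\setminus\emptyset=\{2\}$, from $A_2\setminus B_1=\{1,2\}$ and $A_2\setminus B_2=\{2\}$. In total $\Delta=\{\emptyset,\{1\},\{2\},\{1,2\}\}$, four sets, so the bound $3$ holds.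

## Every maximal intersecting subfamily has at least half of the members

We prove Theorem 1. Let $\mathcal E$ be a maximal intersecting subfamily of $\mathcal F$, and put
$$\mathcal D=(\mathcal F\cup\{\emptyset\})\setminus\mathcal E.$$
Since $\emptyset\notin\mathcal E$, we have $\emptyset\in\mathcal D$, whether or not $\emptyset\in\mathcal F$.

**Step 1: three consequences of maximality.** These make the pairing attempt precise, and we use them again for Theorem 2.

* **(a)** $[n]\in\mathcal E$. Indeed $[n]\in\mathcal F$, and $[n]$ meets every nonempty set, including itself as $n\ge1$. So $\mathcal E\cup\{[n]\}$ is intersecting, and maximality gives $[n]\in\mathcal E$.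
* **(b)** If $X\in\mathcal E$ and $X\subseteq Y\in\mathcal F$, then $Y\in\mathcal E$. Indeed $Y\supseteq X\ne\emptyset$ is nonempty, and $Y$ meets every member of $\mathcal E$ because $X$ does. So $\mathcal E\cup\{Y\}$ is intersecting.
* **(c)** For every $B\in\mathcal D$ there is $X_B\in\mathcal E$ with $X_B\cap B=\emptyset$. If $B=\emptyset$, take $X_B=[n]$, which is in $\mathcal E$ by (a). If $B\ne\emptyset$, then $B\in\mathcal F\setminus\mathcal E$, so $\mathcal E\cup\{B\}$ is not intersecting. A disjoint pair in it must involve $B$, and the pair is not $B,B$ as $B\ne\emptyset$. So $B$ is disjoint from a member of $\mathcal E$.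

**Step 2: many unions.** We show that the sets $X_B\cup B'$ are at least as numerous as $\mathcal D$. Fix a choice of $X_B$ for each $B\in\mathcal D$, and put $A_B=[n]\setminus X_B$. By (c), $B\subseteq A_B$. The sets $B\in\mathcal D$ are distinct subsets of $[n]$, so Lemma 3 with $S=[n]$ gives at least $\#\mathcal D$ distinct sets $A_B\setminus B'$ with $B,B'\in\mathcal D$. By (1) these are the complements of the sets $X_B\cup B'$, and complementation is injective. Hence
$$\#\{X_B\cup B':B,B'\in\mathcal D\}\ \ge\ \#\mathcal D. \tag{5}$$

**Step 3: all these unions lie in $\mathcal E$.** Let $B,B'\in\mathcal D$. If $B'=\emptyset$, then $X_B\cup B'=X_B\in\mathcal F$. Otherwise $B'\in\mathcal F$, and $X_B\cup B'\in\mathcal F$ because $\mathcal F$ is union closed. In both cases the union contains $X_B\in\mathcal E$, so it lies in $\mathcal E$ by (b). With (5), $\#\mathcal E\ge\#\mathcal D$.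

**Step 4: conclusion.** The family $\mathcal F\cup\{\emptyset\}$ is the disjoint union of $\mathcal E$ and $\mathcal D$, so
$$\#\mathcal E\ge\tfrac12(\#\mathcal E+\#\mathcal D)=\tfrac12\#(\mathcal F\cup\{\emptyset\})\ge\tfrac12\#\mathcal F.$$
As everything is finite, every intersecting subfamily of $\mathcal F$ extends to a maximal one, which gives the last sentence of Theorem 1. $\blacksquare$

For $\mathcal F_1$ and $\mathcal E_1$ above, $\mathcal D=\{\emptyset,34,24,14\}$. With $X_\emptyset=1234$ the unions $X_B\cup B'$ are $12,13,23,124,134,234,1234$: seven sets, all in $\mathcal E_1$, and at least $\#\mathcal D=4$.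

## Families closed under complements, and the easy implications

We turn to Theorem 2. In condition 3, closure under complements makes $\mathcal F$ a Boolean algebra of subsets: $\mathcal F$ is union closed and contains $[n]$, so it contains $\emptyset=[n]\setminus[n]$, and it is closed under intersections because $A\cap B$ is the complement of the union of the complements.

**(3)⇒(2).** As $n\ge1$, a set differs from its complement, so $\mathcal F$ splits into pairs $\{A,[n]\setminus A\}$. An intersecting family contains at most one set of each pair, so it has at most $\frac12\#\mathcal F$ members. A maximal intersecting subfamily has at least that many by Theorem 1. Hence equality.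

**(2)⇒(1).** A largest intersecting subfamily is maximal, so (2) gives its size.

Condition (2) cannot be weakened to "some maximal intersecting subfamily has exactly $\frac12\#\mathcal F$ members". In $\mathcal F_0$ the star at $3$ is maximal with $3=\frac12\#\mathcal F_0$ members, but $\iota(\mathcal F_0)=4$, and $\mathcal F_0$ is not closed under complements, since $[3]\setminus\{1\}=\{2,3\}\notin\mathcal F_0$. So a proof of (1)⇒(3) has to use more than one maximal family.

## The largest disjoint member: the operation A ↦ A*

From here on we assume (1), that is, $\iota(\mathcal F)=\frac12\#\mathcal F$, and work towards (3).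

**Step 1: what (1) gives at once.** For a maximal intersecting $\mathcal E$, Theorem 1 gives
$$\tfrac12\#\mathcal F\le\tfrac12\#(\mathcal F\cup\{\emptyset\})\le\#\mathcal E\le\iota(\mathcal F)=\tfrac12\#\mathcal F.$$
So equality holds throughout. Therefore every maximal intersecting subfamily has exactly $\iota(\mathcal F)=\frac12\#\mathcal F$ members, and $\emptyset\in\mathcal F$. In particular $\mathcal D=\mathcal F\setminus\mathcal E$ in (c).

**Step 2: a candidate for the complement.** We want $[n]\setminus A\in\mathcal F$ for $A\in\mathcal F$. The only possible candidate is the largest member of $\mathcal F$ that is disjoint from $A$.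

**Definition.** For $A\in\mathcal F$ let $A^*$ be the union of all members of $\mathcal F$ disjoint from $A$.

One of these members is $\emptyset$, so the union is over a nonempty collection. As $\mathcal F$ is union closed, $A^*\in\mathcal F$, and clearly $A^*\cap A=\emptyset$. If $[n]\setminus A$ is in $\mathcal F$, it equals $A^*$. So the goal is $A\cup A^*=[n]$ for all $A\in\mathcal F$.

In $\mathcal F_0$ (which contains $\emptyset$, so that the definition makes sense, although (1) fails) we have
$$\emptyset^*=\{1,2,3\},\quad \{1\}^*=\{1,2\}^*=\{3\},\quad \{3\}^*=\{1,2\},\quad \{1,3\}^*=\{1,2,3\}^*=\emptyset.$$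
Here $\{1\}\cup\{1\}^*=\{1,3\}\ne[3]$.

**Step 3: the rules for $*$.** For $A,B\in\mathcal F$,
$$A\cap B=\emptyset\iff B\subseteq A^*\iff A\subseteq B^*. \tag{6}$$
If $A\cap B=\emptyset$, then $B$ is one of the sets in the union $A^*$. Conversely, if $B\subseteq A^*$, then $B\cap A\subseteq A^*\cap A=\emptyset$. The second equivalence follows by exchanging $A$ and $B$. From (6) we obtain:

* If $A\subseteq B$, then $B^*\subseteq A^*$, because $B^*$ is disjoint from $B$ and so from $A$. Applying this twice, $A\subseteq B$ implies $A^{**}\subseteq B^{**}$.
* $A\subseteq A^{**}$, because $A$ is disjoint from $A^*$.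
* $A^{***}=A^*$: applying $*$ to $A\subseteq A^{**}$ gives $A^{***}\subseteq A^*$, and the previous rule for $A^*$ gives $A^*\subseteq A^{***}$.

**Definition.** A set $C\in\mathcal F$ is *closed* if $C=C^{**}$. For closed $C$ put $\mathcal F_C=\{A\in\mathcal F:A^{**}=C\}$ and $w(C)=\#\mathcal F_C$.

By $A^{***}=A^*$ every set $A^*$ is closed, so every $A^{**}$ is closed, and $*$ is an involution on the closed sets. The families $\mathcal F_C$ partition $\mathcal F$, and $w(C)\ge1$ because $C\in\mathcal F_C$. Since $\emptyset^*=[n]$ and $[n]^*=\emptyset$, both $\emptyset$ and $[n]$ are closed. If $A^{**}=\emptyset$, then $A\subseteq A^{**}=\emptyset$; so $w(\emptyset)=1$.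

In $\mathcal F_0$ the closed sets are $\emptyset,\{3\},\{1,2\},\{1,2,3\}$, with classes
$$\{\emptyset\},\qquad \{\{3\}\},\qquad \{\{1\},\{1,2\}\},\qquad \{\{1,3\},\{1,2,3\}\}.$$

**Step 4: it suffices to show $w([n])=1$.** We reduce the goal to a count. Let $A\in\mathcal F$ and $G=A\cup A^*\in\mathcal F$. The set $G^*$ is disjoint from $A$, so $G^*\subseteq A^*$ by (6). It is also disjoint from $A^*$, so $G^*=\emptyset$. Hence $G^{**}=[n]$, that is, $G\in\mathcal F_{[n]}$. If $w([n])=1$, then $\mathcal F_{[n]}=\{[n]\}$, so $G=[n]$; as $A\cap A^*=\emptyset$, this means $[n]\setminus A=A^*\in\mathcal F$.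

We know $w(\emptyset)=1$, so we want $w([n])=w(\emptyset)$. To get it, we show $w(X)=w(X^*)$ for all *other* closed sets $X$, and then compare the sizes of $\mathcal E$ and of its complement in $\mathcal F$.

## Exchanging the classes of X and X*

**Step 5: maximal families are unions of classes.** This lets us count a maximal family by its closed members.

**Fact (i).** If $\mathcal E\subseteq\mathcal F$ is maximal intersecting and $A\in\mathcal F$, then
$$A\in\mathcal E\iff A^*\notin\mathcal E\iff A^{**}\in\mathcal E.$$

If $A\in\mathcal E$, then $A^*\notin\mathcal E$, since $A\cap A^*=\emptyset$. If $A\notin\mathcal E$, then $A\in\mathcal D$, and by (c) some $X\in\mathcal E$ is disjoint from $A$. Then $X\subseteq A^*$ by (6), so $A^*\in\mathcal E$ by (b). This is the first equivalence. Applied to $A^*$ it says $A^*\in\mathcal E\iff A^{**}\notin\mathcal E$, which is the second.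

For closed $C$, Fact (i) says that a maximal $\mathcal E$ contains exactly one of $C$ and $C^*$. It also says that $\mathcal F_C\subseteq\mathcal E$ if $C\in\mathcal E$, and $\mathcal F_C\cap\mathcal E=\emptyset$ if $C\notin\mathcal E$.

**Fact (ii).** If $X$ is closed and $X^*\subseteq X$, then $X=[n]$.

Indeed $X^*=X^*\cap X=\emptyset$, so $X=X^{**}=\emptyset^*=[n]$.

**Step 6: which exchange is allowed.** Suppose $X\in\mathcal E$ is closed. We would like to remove $\mathcal F_X$ from $\mathcal E$, insert $\mathcal F_{X^*}$, and compare sizes. For an arbitrary $\mathcal E$ the result need not be intersecting. In $\mathcal P(3)$, where $A^*$ is the complement of $A$ and each class is a single set, take for $\mathcal E$ the star at $1$ and $X=\{1,2\}$. Replacing $\{1,2\}$ by $X^*=\{3\}$ leaves $\{1\}$ and $\{3\}$, which are disjoint. The obstacle is a member of $\mathcal E$ inside $X$. So we choose $\mathcal E$ such that $X\in\mathcal E$ and no closed $Y\subsetneq X$ lies in $\mathcal E$. By Fact (i), to keep $Y$ out we must put $Y^*$ in.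

**Claim.** $w(X)=w(X^*)$ for every closed $X\notin\{\emptyset,[n]\}$.

**Step 7: the family that forces $X$ to be minimal.** Let $X\notin\{\emptyset,[n]\}$ be closed and put
$$\mathcal G=\{X\}\cup\{Y^*:Y\text{ closed},\ Y\subsetneq X\}.$$
We check that $\mathcal G$ is intersecting.

* $X\cap X=X\ne\emptyset$.
* If $X\cap Y^*=\emptyset$ with $Y$ closed and $Y\subsetneq X$, then $X\subseteq Y^{**}=Y$ by (6), a contradiction.
* Suppose $Y_1^*\cap Y_2^*=\emptyset$ with $Y_1,Y_2$ closed and properly contained in $X$, possibly $Y_1=Y_2$. From $Y_1\subseteq X$ we get $X^*\subseteq Y_1^*$, and from (6) we get $Y_1^*\subseteq Y_2^{**}=Y_2$. So $X^*\subseteq Y_1^*\subseteq Y_2\subseteq X$, and Fact (ii) gives $X=[n]$, a contradiction.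

Extend $\mathcal G$ to a maximal intersecting $\mathcal E\subseteq\mathcal F$. Then $X\in\mathcal E$. If $Y\subsetneq X$ is closed, then $Y^*\in\mathcal G\subseteq\mathcal E$, and as $Y\cap Y^*=\emptyset$, we have $Y\notin\mathcal E$.

**Step 8: the exchanged family is intersecting.** Since $X\in\mathcal E$, Fact (i) gives $X^*\notin\mathcal E$, so $\mathcal F_X\subseteq\mathcal E$ and $\mathcal F_{X^*}\cap\mathcal E=\emptyset$. Put
$$\mathcal E'=(\mathcal E\setminus\mathcal F_X)\cup\mathcal F_{X^*}.$$
For $A\in\mathcal F_{X^*}$ we have $A^{**}=X^*$, so
$$A^*=A^{***}=(A^{**})^*=X^{**}=X. \tag{7}$$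
Two members of $\mathcal E\setminus\mathcal F_X$ meet because $\mathcal E$ is intersecting. The other two cases are as follows.

* Suppose $A,B\in\mathcal F_{X^*}$ are disjoint, possibly $A=B$. By (6) and (7), $A\subseteq B^*=X$. Applying $**$ gives $X^*=A^{**}\subseteq X^{**}=X$, so $X=[n]$ by Fact (ii), a contradiction.
* Suppose $A\in\mathcal F_{X^*}$ and $Z\in\mathcal E\setminus\mathcal F_X$ are disjoint. Then $Z\subseteq A^*=X$ by (6) and (7), so $Z^{**}\subseteq X^{**}=X$. The set $Z^{**}$ is closed, it lies in $\mathcal E$ by Fact (i), and $Z^{**}\ne X$ because $Z\notin\mathcal F_X$. So $\mathcal E$ contains a closed proper subset of $X$, which Step 7 excludes.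

**Step 9: comparing sizes.** By Step 1, $\#\mathcal E=\iota(\mathcal F)$. As $\mathcal E'$ is an intersecting subfamily of $\mathcal F$,
$$\#\mathcal E-w(X)+w(X^*)=\#\mathcal E'\le\iota(\mathcal F)=\#\mathcal E,$$
so $w(X^*)\le w(X)$. Now $X^*$ is closed. It is not $\emptyset$, since otherwise $X=X^{**}=\emptyset^*=[n]$, and it is not $[n]$, since otherwise $X=X^{**}=[n]^*=\emptyset$. So the same argument applies to $X^*$ and gives $w(X)=w(X^{**})\le w(X^*)$. This proves the Claim.

In $\mathcal F_0$ one can see what happens without (1). For $X=\{1,2\}$ we have $w(X)=2$ and $w(X^*)=w(\{3\})=1$. The exchange turns the star at $1$, of size $4$, into the star at $3$, of size $3$. Under (1), all maximal families have the same size, and such a drop cannot occur.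

## Balancing the weights and finishing Theorem 2

**Step 10: $w([n])=1$.** Let $\mathcal E$ be any maximal intersecting subfamily of $\mathcal F$. By Fact (i), $\mathcal E$ is the union of the classes $\mathcal F_C$ with $C\in\mathcal E$ closed. Its complement $\mathcal F\setminus\mathcal E$ is the union of the remaining classes, and since $\mathcal E$ contains exactly one of $C,C^*$ for each closed $C$, the remaining classes are the $\mathcal F_{C^*}$ with $C\in\mathcal E$ closed, each listed once. By Step 1, $\#\mathcal E=\#(\mathcal F\setminus\mathcal E)$. Therefore
$$0=\#\mathcal E-\#(\mathcal F\setminus\mathcal E)=\sum_{C\in\mathcal E,\ C\text{ closed}}\bigl(w(C)-w(C^*)\bigr).$$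
The sum has no term for $C=\emptyset$, because $\emptyset\notin\mathcal E$. It has the term for $C=[n]$, by (a). All other terms vanish by the Claim. So
$$0=w([n])-w([n]^*)=w([n])-w(\emptyset)=w([n])-1.$$
Hence $w([n])=1$, and Step 4 shows that $\mathcal F$ is closed under complements. This proves (1)⇒(3) and the equivalence in Theorem 2.

**Step 11: the remaining assertions.** The constant $\frac12$ is best possible because families closed under complements exist, for example $\mathcal P(n)$, and for them $\iota(\mathcal F)=\frac12\#\mathcal F$. If $\mathcal F$ is not closed under complements, then $\iota(\mathcal F)\ne\frac12\#\mathcal F$ by the equivalence, so $\iota(\mathcal F)>\frac12\#\mathcal F$ by Theorem 1. Since $2\iota(\mathcal F)$ and $\#\mathcal F$ are integers, $\iota(\mathcal F)\ge\frac12(\#\mathcal F+1)$.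

Finally let $\mathcal F=\mathcal P(n)\setminus\{\emptyset\}$. It is nontrivial and union closed, and it is not closed under complements, as it contains $[n]$ but not $\emptyset$. An intersecting family contains at most one set of each of the $2^{n-1}$ complementary pairs in $\mathcal P(n)$, so $\iota(\mathcal F)\le2^{n-1}$. The star at $1$ has $2^{n-1}$ members, so
$$\iota(\mathcal F)=2^{n-1}=\tfrac12\bigl((2^n-1)+1\bigr)=\tfrac12(\#\mathcal F+1),$$
and the bound is attained. $\blacksquare$
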